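\title{Counterexamples to the Sturmfels--Sullivant conjecture on phylogenetic complexity}

\begin{abstract}
For a finite abelian group $G$, let $\phi(G,n)$ be the least degree in which the toric ideal of the general group-based model on the claw tree with $n$ leaves is generated. Sturmfels and Sullivant conjectured that $\phi(G,n)\le |G|$ for all $n$. We show that $\phi(G,n)>|G|$ for every $G$ of order at least $18020$ and every $n\ge 3$, and that $\phi(G,n)\ge 2^{(1/\sqrt{120}-o(1))\sqrt{|G|}}$. For cyclic groups we prove $\log\phi(\mathbb Z_N,3)=N^{1-o(1)}$, against a general upper bound $O(N)$. The generators of large degree come from a system of linear equations with coefficients $0$ and $1$ whose solution doubles at each step; the work lies in placing this system inside the addition table of $G$.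
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $G$ be a finite abelian group, written additively, and let $K_{n,1}$ be the claw tree with $n$ leaves, that is, one inner vertex joined to $n$ leaves. Call $(g_1,\dots,g_n)\in G^n$ a \emph{zero-sum tuple} if $g_1+\dots+g_n=0$. The general group-based model for $G$ on $K_{n,1}$ is the toric model whose ideal $I_{G,n}$ is the kernel of the ring homomorphism
\begin{equation}\label{eq:map}
\mathbb C\big[x_{g_1\cdots g_n}: g_1+\dots+g_n=0\big]\longrightarrow \mathbb C\big[t_{i,g}: 1\le i\le n,\ g\in G\big],\qquad x_{g_1\cdots g_n}\longmapsto\prod_{i=1}^n t_{i,g_i}.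
\end{equation}
Equivalently, $I_{G,n}$ is the toric ideal of the polytope with vertices $(b(g_1),\dots,b(g_n))\in(\mathbb R^{|G|})^n$, where $(g_1,\dots,g_n)$ runs over the zero-sum tuples and $b(g)$ is the standard basis vector indexed by $g$. Every variable is sent to a monomial of degree $n$, so $I_{G,n}$ is homogeneous. Let $\phi(G,n)$ be the least natural number $d$ such that $I_{G,n}$ is generated by elements of degree at most $d$. The \emph{phylogenetic complexity} of $G$ is $\phi(G)=\sup_n\phi(G,n)$.

These numbers have a combinatorial meaning. A monomial of degree $D$ in the variables $x$ is a \emph{table}: an unordered list of $D$ rows, each a zero-sum tuple. Its image under \eqref{eq:map} records the multiset of entries in each of the $n$ columns. We shall see in Lemma~\ref{lem:moves} that $\phi(G,n)\le d$ exactly when any two tables with the same columns are joined by a chain of such tables in which each step replaces at most $d$ rows. So $\phi(G,n)$ measures how many rows one may be forced to change at once.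

For $n\le2$ the ideal is zero, because the images $t_{1,0}$ (for $n=1$) and $t_{1,g}t_{2,-g}$ (for $n=2$) are algebraically independent. Thus $n=3$ is the first interesting case. For $G=\mathbb Z_2$ the tables $\{0000,1111\}$ and $\{0011,1100\}$ give the quadric $x_{0000}x_{1111}-x_{0011}x_{1100}$, and Sturmfels and Sullivant showed that $\phi(\mathbb Z_2)=2$. For $G=\mathbb Z_3$ a cubic is needed already for $n=3$ (Example~\ref{ex:hexagon}). The order of the group is also the natural scale for zero-sum arguments: among any $|G|$ elements of $G$, two of the $|G|+1$ partial sums agree, so some nonempty subfamily has sum $0$. Applied to the differences $g_i-h_i$ of two rows, this shows that any $|G|$ columns contain a nonempty set of columns in which the two rows can exchange their entries. All this makes the following guess plausible. We take the problem from Donten-Bury and Michalek \cite{DM}.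

\begin{quote}
\textbf{Conjecture} (Sturmfels and Sullivant). \emph{For any finite abelian group $G$ we have $\phi(G)\le|G|$.}
\end{quote}

\subsection{Results}

The conjecture is false. It fails for every finite abelian group of sufficiently large order, already on the claw with three leaves, and $\phi(G,3)$ grows faster than every polynomial in $|G|$. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:first}
Let $K\ge1$ and let $G$ be a finite abelian group with $|G|\ge(5K+3)(4K+2)(6K+2)$. Then $\phi(G,n)\ge 8(2^K-1)$ for every $n\ge3$. Consequently $\phi(G)\ge\phi(G,n)>|G|$ for every finite abelian group $G$ with $|G|\ge640640$ and every $n\ge3$.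
\end{theorem}

\begin{theorem}\label{thm:greedy}
Let $K\ge1$ and let $G$ be a finite abelian group with $|G|>(3K+1)(40K+7)$. Then $\phi(G,n)\ge8(2^K-1)$ for every $n\ge3$. Hence, for $n\ge3$, we have $\phi(G,n)\ge 2^{(1/\sqrt{120}-o(1))\sqrt{|G|}}$ as $|G|\to\infty$, and $\phi(G,n)>|G|$ whenever $|G|\ge18020$.
\end{theorem}

Since $(5K+3)(4K+2)(6K+2)=(3K+1)(40K^2+44K+12)$, Theorem~\ref{thm:greedy} contains Theorem~\ref{thm:first}. We prove both, because the first follows from the construction by a single count, while the second needs a more careful one.

\begin{theorem}\label{thm:cyclic}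
If $M\ge2$ is even, $d\ge2$ and $N\ge143\,(10(M-1)+1)^d\,(10d(M-1)^2+1)$, then $\phi(\mathbb Z_N,3)\ge8(2^{M^d}-1)$. Hence there is a constant $C$ such that for all large $N$
\[
\log_2\phi(\mathbb Z_N,3)\ \ge\ Ne^{-C\sqrt{\log N}}.
\]
\end{theorem}

\begin{proposition}\label{prop:upper}
For every finite abelian group $G$ of order $N$ and every $n\ge2$ we have $\phi(G,n)\le\frac12\,n\,N^{n}\,n^{nN/2}$. In particular $\log_2\phi(G,3)\le(\frac32\log_23)N+O(\log N)$.
\end{proposition}

Together, Theorem~\ref{thm:cyclic} and Proposition~\ref{prop:upper} give $\log\phi(\mathbb Z_N,3)=N^{1-o(1)}$; the lower bound matches the upper bound $O(N)$ up to a factor $e^{O(\sqrt{\log N})}$.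

\subsection{The method}

If exactly two tables have a given set of columns and they share no row, then passing from one to the other means replacing all rows at once. Section~\ref{sec:criterion} turns this into a criterion: a generator of large degree exists as soon as a certain integer lattice, read off from a part of the addition table of $G$, has rank one and a long generator. Section~\ref{sec:array} gives a system of $3K+2$ equations with coefficients $0$ and $1$ whose solution lattice has rank one and a generator with entries of size $2^K$. This system does not fit into an addition table as it stands, and Section~\ref{sec:hypergraph} replaces it by an equivalent one whose placement in $G$ depends on $3K+4$ free parameters. It remains to choose the parameters so that no unwanted zero-sum triple appears. Counting does this in any group when $K$ is of order $\sqrt{|G|}$ (Section~\ref{sec:counting}); points on a paraboloid do it in $\mathbb Z_N$ with $K=N^{1-o(1)}$ (Section~\ref{sec:cyclic}). The upper bound, in Section~\ref{sec:upper}, is independent of the rest.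

\section{Fibers without small moves}\label{sec:criterion}

Fix $G$ and $n$, and write $I=I_{G,n}$. For a monomial $\beta$ in the variables $t_{i,g}$, the \emph{fiber} of $\beta$ is the set of monomials $x^u$ that \eqref{eq:map} sends to $\beta$. It is finite, and all its elements have the same degree. Distinct monomials in the $t_{i,g}$ are linearly independent, so a polynomial lies in $I$ if and only if its coefficients sum to $0$ over each fiber. In particular, $I$ is spanned as a vector space by the binomials $x^u-x^v$ with $x^u,x^v$ in a common fiber, and the elements of $I$ of degree at most $d$ are spanned by such binomials of degree at most $d$.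

Two monomials of one fiber \emph{differ by a $d$-move} if they have the form $x^cx^{u'}$ and $x^cx^{v'}$ with $\deg x^{u'}\le d$. Then $x^{u'}$ and $x^{v'}$ lie in a common fiber, as one sees by canceling the image of $x^c$.

\begin{lemma}\label{lem:moves}
We have $\phi(G,n)\le d$ if and only if any two monomials of a fiber are joined by a chain of $d$-moves. In particular, if a fiber of degree $D$ has at least two elements and no two of its elements have a variable in common, then $\phi(G,n)\ge D$.
\end{lemma}

\begin{proof}
Let $J\subseteq I$ be the ideal generated by the elements of $I$ of degree at most $d$. It is spanned by the products $x^c(x^{u'}-x^{v'})$ with $x^{u'},x^{v'}$ in a common fiber of degree at most $d$, that is, by the differences of monomials that differ by a $d$-move. View each fiber as a graph whose edges are the $d$-moves. The differences along edges span the polynomials whose coefficients sum to $0$ over each connected component, while $I$ consists of those whose coefficients sum to $0$ over each fiber. So $J=I$ if and only if every fiber is connected.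

Two monomials of degree $D$ that differ by a $(D-1)$-move share the factor $x^c$ of positive degree. Under the last hypothesis the fiber therefore has at least two vertices and no edge between distinct vertices for $d=D-1$, so $\phi(G,n)>D-1$.
\end{proof}

To produce such fibers we use only three columns and restrict their entries. A zero-sum triple $(g_1,g_2,g_3)$ is a cell $(g_1,g_2)$ of the addition table of $G$ together with the symbol $g_3=-g_1-g_2$; the lemma below selects some rows, columns and symbols of this table and looks at the integer weightings of the selected cells that sum to $0$ along every row, column and symbol.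

\begin{lemma}\label{lem:rankone}
Let $P_1,P_2,P_3\subseteq G$ and let $\mathcal T$ be the set of zero-sum triples in $P_1\times P_2\times P_3$. Let $\Lambda\subseteq\mathbb Z^{\mathcal T}$ be the lattice of all $\lambda$ such that, for each $i\in\{1,2,3\}$ and each $g\in G$, the sum of $\lambda$ over the triples in $\mathcal T$ with $i$-th entry $g$ is $0$. If $\Lambda=\mathbb Z\omega$ with $\omega\ne0$, then $\phi(G,n)\ge\frac12\|\omega\|_1$ for all $n\ge3$.
\end{lemma}

\begin{proof}
Write $\omega=u-v$ with $u,v\ge0$ of disjoint supports. Adding the conditions for $i=1$ over all $g$ shows that the entries of $\omega$ sum to $0$, so $u$ and $v$ are nonzero and $\|u\|_1=\|v\|_1=D:=\frac12\|\omega\|_1$. Identify the triple $(g_1,g_2,g_3)$ with the variable $x_{g_1g_2g_30\cdots0}$. Since $u-v\in\Lambda$, the monomials $x^u$ and $x^v$ lie in one fiber. Let $x^z$ be any element of this fiber. Its table has the same columns as the table of $x^u$, so each of its rows has $g_i\in P_i$ for $i\le3$ and $g_i=0$ for $i>3$. Thus $z\in\mathbb Z_{\ge0}^{\mathcal T}$ and $u-z\in\Lambda$, so $z=u-m\omega=(1-m)u+mv$ with $m\in\mathbb Z$.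 On the support of $u$ the condition $z\ge0$ gives $m\le1$, and on the support of $v$ it gives $m\ge0$. The fiber is therefore $\{x^u,x^v\}$, these two monomials have no common variable, and Lemma~\ref{lem:moves} applies.
\end{proof}

The set $\mathcal T$ consists of \emph{all} zero-sum triples in $P_1\times P_2\times P_3$, not only of those one would like to use. The next example shows the criterion at work and what extra triples do to it.

\begin{example}\label{ex:hexagon}
Let $G=\mathbb Z_N$ and $P_1=P_2=P_3=\{-1,0,1\}$; write $\bar1=-1$. For $N\ge4$ a sum of three such entries vanishes in $\mathbb Z_N$ only if it vanishes in $\mathbb Z$, so $\mathcal T$ consists of $000$ and the six permutations of $(1,0,\bar1)$. Each nonzero entry in each position occurs in exactly two triples. These six conditions say that cyclically consecutive terms of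
\[
10\bar1,\quad 01\bar1,\quad \bar110,\quad \bar101,\quad 0\bar11,\quad 1\bar10
\]
have opposite weights, so the weights are $\lambda,-\lambda,\lambda,-\lambda,\lambda,-\lambda$. In each position, the two permutations with entry $0$ have opposite weights, so the three remaining conditions say exactly that $000$ has weight $0$. Hence $\Lambda$ has rank one, $\|\omega\|_1=6$, and $\phi(\mathbb Z_N,3)\ge3$.

For $N=3$ the triples $111$ and $\bar1\bar1\bar1$ join $\mathcal T$. Now $x_{000}x_{111}x_{222}$ lies in the fiber of $x_{012}x_{120}x_{201}$ and $x_{021}x_{102}x_{210}$, so $\Lambda$ contains two independent vectors and Lemma~\ref{lem:rankone} does not apply. Here Lemma~\ref{lem:moves} still does. A table in this fiber has rows $(g,\pi(g),-g-\pi(g))$ where $\pi$ and $g\mapsto g+\pi(g)$ are permutations of $\mathbb Z_3$. The permutations of $\mathbb Z_3$ are the maps $g\mapsto\pm g+c$, and only the sign $+$ qualifies. So the fiber consists of the three monomials above, which are pairwise coprime, and $\phi(\mathbb Z_3,3)\ge3$.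
\end{example}

\section{A doubling array}\label{sec:array}

The lattice $\Lambda$ is cut out by at most $3|G|$ equations with coefficients $0$ and $1$. For its generator to be exponentially long, the equations must multiply weights repeatedly. Coefficients $0$ and $1$ allow this as follows: an equation with two terms copies a weight up to sign, and an equation with three terms adds two weights. Copying a weight twice and adding the copies doubles it. We first build such a system abstractly, with rows, columns and colors in the roles of the three positions of a triple.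

Let $K\ge1$, identify $\{0,\dots,K-1\}$ with $\mathbb Z/K$, and put $\mathcal I=\{0,\dots,K-1,*\}$. Let $E\subseteq\mathcal I\times\mathcal I$ be the set of the $3K+1$ \emph{cells} $(k,k)$, $(k,*)$, $(*,k)$ for $0\le k<K$, and $(*,*)$: the diagonal, the last column and the last row of a square array. Give each cell a \emph{color} $\gamma(e)\in\mathbb Z/K$ by
\[
\gamma(k,k)=k,\qquad \gamma(k,*)=\gamma(*,k)=k+1,\qquad \gamma(*,*)=0 .
\]
Rows and columns with index $k\ne*$ contain two cells. A color $l\ne0$ has the three cells $(l,l)$, $(l-1,*)$, $(*,l-1)$, and color $0$ has the four cells $(0,0)$, $(K-1,*)$, $(*,K-1)$, $(*,*)$. Let $W$ be the lattice of all $w\in\mathbb Z^E$ that sum to $0$ over each row, each column and each color.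

For $K=2$ the colors, and the solution with weight $1$ in cell $(0,0)$, are
\[
\gamma:\quad\begin{array}{c|ccc} &0&1&*\\ \hline 0&0& &1\\ 1& &1&0\\ {*}&1&0&0\end{array}
\qquad\qquad
w:\quad\begin{array}{c|rrr} &0&1&*\\ \hline 0&1& &-1\\ 1& &2&-2\\ {*}&-1&-2&3\end{array}
\]
Row $0$ and column $0$ produce the two entries $-1$. These have color $1$, and they force the third cell of color $1$ to have weight $2$. Row $1$ and column $1$ produce the entries $-2$, the last row forces the corner to be $3$, and the two unused conditions hold: $-1-2+3=0$ in the last column, $1-2-2+3=0$ for color $0$. The corner cell is what lets the chain close up: without it, color $0$ would read $1-2-2=0$.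

\begin{lemma}\label{lem:array}
We have $W=\mathbb Zw^0$, where $w^0(k,k)=2^k$ and $w^0(k,*)=w^0(*,k)=-2^k$ for $0\le k<K$, and $w^0(*,*)=2^K-1$. Moreover $\|w^0\|_1=4(2^K-1)$.
\end{lemma}

\begin{proof}
Let $w\in W$. Row $k$ and column $k$ give $w(k,*)=w(*,k)=-w(k,k)$. Color $l$ with $1\le l\le K-1$ then gives $w(l,l)=2w(l-1,l-1)$, and row $*$ gives $w(*,*)=\sum_kw(k,k)$. So $w=w(0,0)\,w^0$. Conversely, $w^0$ satisfies these relations, which are the conditions for all rows, for the columns $k\neq *$ and for the colors $l\ne0$. Column $*$ gives $-\sum_k2^k+2^K-1=0$, and color $0$ gives $1-2\cdot2^{K-1}+2^K-1=0$. Finally $\|w^0\|_1=3\sum_k2^k+2^K-1=4(2^K-1)$.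
\end{proof}

One would now like to assign group elements to the rows, columns and colors so that the cells become the zero-sum triples. This is impossible: the doubling that makes the weights large also acts on the group elements and collapses them.

\begin{lemma}\label{lem:rigid}
Let $\alpha_i,\beta_j$ $(i,j\in\mathcal I)$ and $\chi_l$ $(l\in\mathbb Z/K)$ be elements of an abelian group with $\alpha_i+\beta_j+\chi_{\gamma(i,j)}=0$ for all $(i,j)\in E$. Then all $\alpha_i$ are equal, all $\beta_j$ are equal and all $\chi_l$ are equal.
\end{lemma}

\begin{proof}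
Put $\eta_l=\chi_l+\alpha_*+\beta_*$. The cells $(k,*)$ and $(*,k)$ give $\alpha_k-\alpha_*=\beta_k-\beta_*=-\eta_{k+1}$, so the cell $(k,k)$ gives $\eta_k=2\eta_{k+1}$. The cell $(*,*)$ gives $\eta_0=0$. Hence $\eta_{K-1}=2\eta_0=0$, then $\eta_{K-2}=0$, and so on.
\end{proof}

\section{A hypergraph with free labels}\label{sec:hypergraph}

\subsection{The hypergraph}

Each cell ties the elements attached to its row, column and color by an equation. To cut this tie, split the cell $e=(i,j)$ into two triples, one containing the row and the column, the other containing the color. A new vertex $F_e$, contained in just these two triples, forces their weights to be opposite. The second triple needs one more vertex $T_e$, whose group element absorbs the discrepancy between row, column and color. A vertex in a single triple would force the weight of that triple to be $0$, so we take two copies $\sigma=0,1$ of everything else and let $T_e$ be shared by them; see Figure~\ref{fig:gadget}.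

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\filldraw[fill=gray!15] (0,0.9)--(0,-0.9)--(1.8,0)--cycle;
\filldraw[fill=gray!15] (1.8,0)--(2.8,1.5)--(3.8,0)--cycle;
\filldraw[fill=gray!15] (3.8,0)--(4.8,1.5)--(5.8,0)--cycle;
\filldraw[fill=gray!15] (5.8,0)--(7.6,0.9)--(7.6,-0.9)--cycle;
\node[left] at (0,0.9) {$A_i^0$};
\node[left] at (0,-0.9) {$B_j^0$};
\node[below] at (2,-0.05) {$F_e^0$};
\node[above] at (2.8,1.5) {$C_l^0$};
\node[below] at (3.8,-0.05) {$T_e$};
\node[above] at (4.8,1.5) {$C_l^1$};
\node[below] at (5.6,-0.05) {$F_e^1$};
\node[right] at (7.6,0.9) {$A_i^1$};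
\node[right] at (7.6,-0.9) {$B_j^1$};
\node at (0.65,0) {$-w_e$};
\node at (2.8,0.5) {$w_e$};
\node at (4.8,0.5) {$-w_e$};
\node at (6.95,0) {$w_e$};
\end{tikzpicture}
\caption{The four edges of the hypergraph $H_K$ that replace a cell $e=(i,j)$ of color $l$, drawn as triangles; from left to right $\nabla_e^0,\Delta_e^0,\Delta_e^1,\nabla_e^1$. The vertices $F_e^0,T_e,F_e^1$ lie in no other edge, so a weighting of the edges that sums to $0$ at every vertex alternates in sign along the chain.}
\label{fig:gadget}
\end{figure}

Formally, let $H_K$ be the hypergraph with the following three classes of vertices, where $e\in E$, $i,j\in\mathcal I$, $l\in\mathbb Z/K$ and $\sigma\in\{0,1\}$: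
\[
\begin{array}{lll}
V_1: & T_e,\ A_i^\sigma, & |V_1|=(3K+1)+2(K+1)=5K+3,\\[2pt]
V_2: & C_l^\sigma,\ B_j^\sigma, & |V_2|=2K+2(K+1)=4K+2,\\[2pt]
V_3: & F_e^\sigma, & |V_3|=2(3K+1)=6K+2 .
\end{array}
\]
A \emph{triple} is an element of $V_1\times V_2\times V_3$. The \emph{edges} of $H_K$ are the triples
\[
\Delta_e^\sigma=(T_e,\ C^\sigma_{\gamma(e)},\ F_e^\sigma),\qquad \nabla_e^\sigma=(A_i^\sigma,\ B_j^\sigma,\ F_e^\sigma)\qquad\text{for } e=(i,j)\in E,\ \sigma\in\{0,1\};
\]
all other triples are \emph{non-edges}. Every vertex lies in an edge, since every row, column and color contains a cell. Also, \emph{two distinct edges share at most one vertex}. Indeed, $F_e^\sigma$ lies only in $\Delta_e^\sigma$ and $\nabla_e^\sigma$, which share nothing else; and the first two vertices of an edge determine it, because $(T_e,C^\sigma_{\gamma(e)})$ determines $e$ and $\sigma$, and so does $(A_i^\sigma,B_j^\sigma)$, a cell being determined by its row and column.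

A \emph{labeling} in an abelian group $\Gamma$ is a map $\ell$ from the vertex set to $\Gamma$, and the \emph{sum} of a triple is the sum of its three labels. The labeling is \emph{faithful} if a triple has sum $0$ if and only if it is an edge.

\begin{proposition}\label{prop:faithful}
If $H_K$ has a faithful labeling in the finite abelian group $G$, then $\phi(G,n)\ge8(2^K-1)$ for all $n\ge3$.
\end{proposition}

\begin{proof}
First, $\ell$ is injective on each class. Otherwise two distinct vertices of one class have the same label; take an edge through the first and replace this vertex by the second. The new triple has sum $0$, so it is an edge, and it shares two vertices with the old one, which is impossible.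

Put $P_i=\ell(V_i)$. Then $\ell$ identifies $V_1\times V_2\times V_3$ with $P_1\times P_2\times P_3$, the edges with the zero-sum triples, and the lattice $\Lambda$ of Lemma~\ref{lem:rankone} with the lattice of integer weightings $\lambda$ of the edges that sum to $0$ at every vertex. Given a weighting $\lambda$, put $w_e=\lambda(\Delta_e^0)$. The conditions at $T_e$, $F_e^0$, $F_e^1$ say that
\[
\lambda(\Delta_e^\sigma)=(-1)^\sigma w_e,\qquad \lambda(\nabla_e^\sigma)=-(-1)^\sigma w_e .
\]
Granting this, the conditions at $A_i^\sigma$, $B_j^\sigma$, $C_l^\sigma$ say that $w$ sums to $0$ over row $i$, column $j$ and color $l$. So $\lambda\mapsto w$ is an isomorphism $\Lambda\to W$ with $\|\lambda\|_1=4\|w\|_1$. By Lemma~\ref{lem:array}, $\Lambda=\mathbb Z\omega$ with $\frac12\|\omega\|_1=2\|w^0\|_1=8(2^K-1)$, and Lemma~\ref{lem:rankone} applies.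
\end{proof}

\subsection{Labelings in which every edge has sum zero}

Let $\Gamma$ be an abelian group and choose $3K+4$ \emph{parameters} $a_i,b_j$ $(i,j\in\mathcal I)$, $c_l$ $(l\in\mathbb Z/K)$, $r$, $s$ in $\Gamma$. Write $q(i,j)=a_i+b_j$ for $(i,j)\in\mathcal I\times\mathcal I$, and define
\begin{equation}\label{eq:labels}
\begin{gathered}
\ell(A_i^\sigma)=a_i-\sigma s,\qquad \ell(B_j^\sigma)=b_j-\sigma(r-s),\qquad \ell(C_l^\sigma)=c_l-\sigma r,\\
\ell(T_e)=q(e)-c_{\gamma(e)},\qquad \ell(F_e^\sigma)=-q(e)+\sigma r .
\end{gathered}
\end{equation}
The first vertex of a triple is a $T$ or an $A$, the second a $C$ or a $B$, so the sums come in four families. For $e,e'\in E$, $i,j\in\mathcal I$, $l\in\mathbb Z/K$ and $\sigma,\tau,\tau'\in\{0,1\}$,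
\begin{align}
\ell(T_{e'})+\ell(C_l^\tau)+\ell(F_e^\sigma)&=q(e')-q(e)+c_l-c_{\gamma(e')}+(\sigma-\tau)r,\tag{TC}\label{eq:TC}\\
\ell(A_i^\tau)+\ell(B_j^{\tau'})+\ell(F_e^\sigma)&=q(i,j)-q(e)+(\sigma-\tau')r+(\tau'-\tau)s,\tag{AB}\label{eq:AB}\\
\ell(T_{e'})+\ell(B_j^\tau)+\ell(F_e^\sigma)&=q(e')-q(e)+b_j-c_{\gamma(e')}+(\sigma-\tau)r+\tau s,\tag{TB}\label{eq:TB}\\
\ell(A_i^\tau)+\ell(C_l^{\tau'})+\ell(F_e^\sigma)&=a_i-q(e)+c_l+(\sigma-\tau')r-\tau s.\tag{AC}\label{eq:AC}
\end{align}
The edge $\Delta_e^\sigma$ is the case $e'=e$, $l=\gamma(e)$, $\tau=\sigma$ of \eqref{eq:TC}, and $\nabla_e^\sigma$ is the case $(i,j)=e$, $\tau=\tau'=\sigma$ of \eqref{eq:AB}; both sums vanish identically. So \eqref{eq:labels} is faithful if and only if all non-edges have nonzero sum. We call the terms in $r$ and $s$ the \emph{shift} of a sum.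

\begin{remark}
Formula \eqref{eq:labels} is forced: every labeling in which all edges have sum $0$ has this form. Define $a_i,b_j,c_l$ as the labels of $A_i^0,B_j^0,C_l^0$; the edges $\nabla_e^0,\Delta_e^0$ then determine $\ell(F_e^0)$ and $\ell(T_e)$. For both values of $\sigma$ we have $\ell(A_i^\sigma)+\ell(B_j^\sigma)-\ell(C^\sigma_{\gamma(e)})=\ell(T_e)$, so the differences $\alpha_i=\ell(A_i^1)-a_i$, $\beta_j=\ell(B_j^1)-b_j$, $\chi_l=c_l-\ell(C_l^1)$ satisfy the hypothesis of Lemma~\ref{lem:rigid}. They are therefore constants $-s$, $s-r$, $r$. The rigidity of the array now costs nothing: it only makes the second copy a translate of the first.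
\end{remark}

\section{Faithful labelings in arbitrary groups}\label{sec:counting}

\subsection{All parameters at once}

View the sums \eqref{eq:TC}--\eqref{eq:AC} as linear forms with integer coefficients in the parameters. That such a form is nonzero is not enough when $G$ has torsion: the form $2a_0$ vanishes identically on $\mathbb Z_2^m$. A coefficient $\pm1$ is what makes a count work in every group.

\begin{lemma}\label{lem:unit}
In the sum of every non-edge, some parameter has coefficient $\pm1$.
\end{lemma}

\begin{proof}
In \eqref{eq:TB} and \eqref{eq:AC} exactly one parameter $c_l$ occurs, with coefficient $-1$ and $1$ respectively. For distinct $(i,j),(i',j')\in\mathcal I\times\mathcal I$, the form $q(i,j)-q(i',j')$ contains $a_i$ with coefficient $1$ if $i\ne i'$ and $b_j$ with coefficient $1$ if $j\ne j'$. This settles \eqref{eq:TC} for $e'\ne e$ and \eqref{eq:AB} for $(i,j)\ne e$. In \eqref{eq:TC} with $e'=e$, either $l\ne\gamma(e)$ and $c_l$ has coefficient $1$, or $l=\gamma(e)$, and then $\tau\ne\sigma$ for a non-edge and $r$ has coefficient $\pm1$. In \eqref{eq:AB} with $(i,j)=e$, a non-edge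 has $\sigma\ne\tau'$ or $\tau'\ne\tau$, so $r$ or $s$ has coefficient $\pm1$.
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:first}]
Fix a non-edge and a parameter with coefficient $\pm1$ in its sum. For each choice of the other parameters in $G$, exactly one value of this parameter makes the sum vanish. So the sum vanishes at exactly $|G|^{3K+3}$ points of $G^{3K+4}$. There are fewer than $|V_1||V_2||V_3|=(5K+3)(4K+2)(6K+2)\le|G|$ non-edges, hence fewer than $|G|^{3K+4}$ points at which some non-edge has sum $0$. Any other point gives a faithful labeling, and Proposition~\ref{prop:faithful} applies.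
\end{proof}

\subsection{One parameter at a time}

The count above charges all of the roughly $120K^3$ non-edges at once. If the parameters are chosen in succession, each non-edge is charged only to the last parameter it involves, and each parameter receives $O(K^2)$ conditions. The large classes, column $*$ and color $0$, are treated first, when fewest conditions are active.

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:greedy}]
Let $|G|>(3K+1)(40K+7)=120K^2+61K+7$. In each condition below, the parameter being chosen has coefficient $\pm1$ and all other parameters involved are already fixed, so an inequality ``$\ne0$'' excludes one value.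

\emph{The shifts.} Choose $r,s$ with $0,r,s$ distinct, and put $\mathcal D=\{0,\pm r,\pm s,\pm(r-s)\}$, so $|\mathcal D|\le7$ and $\mathcal D=-\mathcal D$. The shift in \eqref{eq:TC} lies in $\{0,\pm r\}$. The shift in \eqref{eq:AB} is $\sigma r-\tau s$ if $\tau'=0$ and $-(1-\sigma)r+(1-\tau)s$ if $\tau'=1$. It lies in $\mathcal D$, and it is one of the nonzero elements $\pm r,\pm s,\pm(r-s)$ unless $\sigma=\tau=\tau'$.

\emph{The $a_i$.} Choose them in any order with $a_i-a_{i'}\notin\mathcal D$ for $i\ne i'$. Each must avoid at most $7K$ values.

\emph{The $b_j$.} Choose $b_*$ arbitrarily and then $b_0,b_1,\dots$ so that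
\begin{equation}\label{eq:R}
q(i,j)-q(e)\notin\mathcal D\qquad\text{for all } e\in E \text{ and } (i,j)\in\mathcal I\times\mathcal I \text{ with } (i,j)\ne e .
\end{equation}
Let $e=(i',j')$. If $j=j'$, then \eqref{eq:R} reads $a_i-a_{i'}\notin\mathcal D$ and holds already. Otherwise we impose it on the later of $b_j,b_{j'}$. When $b_k$ is chosen, either $j=k$ and $j'$ is earlier, with at most $3K-1$ choices of $e$ outside column $k$ and $K+1$ choices of $i$; or $j'=k$ and $j$ is earlier, with $2$ choices of $e$, at most $K$ of $j$ and $K+1$ of $i$. So at most $7(K+1)(5K-1)=35K^2+28K-7<|G|$ values are excluded.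

Now every non-edge in \eqref{eq:AB} has nonzero sum: by \eqref{eq:R} if $(i,j)\ne e$, and because its shift is nonzero if $(i,j)=e$. So has every non-edge in \eqref{eq:TC} with $l=\gamma(e')$, where the $c$-terms cancel: by \eqref{eq:R} if $e'\ne e$, and because $r\ne0$ if $e'=e$.

\emph{The $c_l$.} Choose $c_0,c_1,\dots$ in this order. The sums \eqref{eq:TB} and \eqref{eq:AC} involve one $c$-parameter, and the sums \eqref{eq:TC} with $l\ne\gamma(e')$ involve two, the condition being imposed on the later one. When $c_k$ is chosen, the cell $e$ can be any of the $3K+1$ cells, and the other data have at most the following numbers of possibilities.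
\[
\begin{array}{lll}
\text{family} & \text{data} & \text{count}\\ \hline
\text{\eqref{eq:TC}},\ l=k,\ \gamma(e')<k & e':3K-2;\ \ \text{shift}:3 & 9K-6\\
\text{\eqref{eq:TC}},\ \gamma(e')=k,\ l<k & e':3;\ \ l:K-1;\ \ \text{shift}:3 & 9K-9\\
\text{\eqref{eq:TB}},\ \gamma(e')=k & e':4;\ \ j:K+1;\ \ \text{shift}:4 & 16(K+1)\\
\text{\eqref{eq:AC}},\ l=k & i:K+1;\ \ \text{shift}:6 & 6(K+1)
\end{array}
\]
In the first two lines $k\ge1$, so color $k$ has three cells and $3K-2$ cells have another color. The shift in \eqref{eq:TB} depends on $(\sigma,\tau)$ only, and the shift in \eqref{eq:AC} on $\sigma-\tau'\in\{0,\pm1\}$ and $\tau$. The counts add up to $40K+7$, so at most $(3K+1)(40K+7)<|G|$ values are excluded. After the last choice the labeling is faithful, and Proposition~\ref{prop:faithful} applies.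
\end{proof}

\subsection{Comparison with the order of the group}

\begin{proof}[End of the proofs of Theorems~\ref{thm:first} and~\ref{thm:greedy}]
Put $h_1(K)=(5K+3)(4K+2)(6K+2)$, $K_1=17$ and $h_2(K)=(3K+1)(40K+7)$, $K_2=12$. Then
\[
\begin{array}{lll}
h_1(17)=88\cdot70\cdot104=640640, & h_1(18)=93\cdot74\cdot110=757020, & 8(2^{17}-1)=1048568,\\
h_2(12)=37\cdot487=18019, & h_2(13)=40\cdot527=21080, & 8(2^{12}-1)=32760 .
\end{array}
\]
Let $h=h_\nu$ with $\nu\in\{1,2\}$. The ratio $h(K+1)/h(K)$ is a product of factors $1+\alpha/(\alpha K+\beta)$ with $\alpha,\beta>0$, so it decreases in $K$, and it is less than $2$ at $K=K_\nu$. We claim that $h(K+1)<8(2^K-1)$ for $K\ge K_\nu$. This holds at $K=K_\nu$, and if it holds at $K$, then $h(K+2)<2h(K+1)<16(2^K-1)<8(2^{K+1}-1)$.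

If $|G|\ge640640$, let $K$ be largest with $h_1(K)\le|G|$; if $|G|\ge18020$, let $K$ be largest with $h_2(K)<|G|$. Then $K\ge K_\nu$ and $|G|\le h_\nu(K+1)<8(2^K-1)\le\phi(G,n)$.

For the growth rate, the same choice of $K$ gives $|G|\le h_2(K+1)\le120(K+2)^2$, so $K\ge\sqrt{|G|/120}-2$ and $\phi(G,n)\ge8(2^K-1)\ge2^K\ge2^{\sqrt{|G|/120}-2}$.
\end{proof}

\section{Cyclic groups}\label{sec:cyclic}

A faithful labeling is injective on $V_3$, so it needs $6K+2\le|G|$, while counting reaches only $K$ of order $\sqrt{|G|}$. To narrow this gap the many conditions must hold for a common reason. If we let $a_k$ and $b_k$ both equal a vector $u_k$, the condition $q(i,j)\ne q(k,k)$ becomes $u_i+u_j\ne2u_k$: no $u_k$ is the midpoint of two others. Points on a strictly convex surface have this property. We therefore build a faithful labeling in a lattice $\mathbb Z^{d+3}$ from points of a paraboloid over a box, with two extra coordinates that keep track of the kind of cell and of the copy, and then map the lattice to $\mathbb Z_N$ by reading coordinates as digits.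

\subsection{Points on a paraboloid}

The cells $(k,*)$ and $(*,k)$ have color $k+1$, so their sums will involve $u_k$ and $u_{k+1}$ together. To control them we need consecutive points, in the cyclic order, to be neighbors.

\begin{lemma}\label{lem:tour}
Let $M\ge2$ be even, $d\ge2$ and $K=M^d$. The points of $\{0,\dots,M-1\}^d$ can be enumerated as $p_k$, $k\in\mathbb Z/K$, so that each $p_{k+1}-p_k$ is $\pm$ a standard unit vector.
\end{lemma}

\begin{proof}
Call two lattice points adjacent if they differ by $\pm$ a unit vector. Every box $\{0,\dots,M-1\}^{d'}$ has a path of adjacent points through all its points: for $d'=1$ take $0,1,\dots,M-1$, and to pass from $d'$ to $d'+1$, run through the path forward with last coordinate $0$, backward with last coordinate $1$, forward with last coordinate $2$, and so on. Let $\pi_1,\dots,\pi_L$ be such a path for $d'=d-1$, so $L=M^{d-1}\ge2$. The bijection $(i,j)\mapsto(i,\pi_j)$ from the grid $\{0,\dots,M-1\}\times\{1,\dots,L\}$ to the box sends adjacent points to adjacent points, so it suffices to find a closed tour of the grid. Traverse row $i=0$ from $j=1$ to $L$,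 then the odd rows from $L$ to $2$ and the even rows from $2$ to $L$, in increasing order. The last row $M-1$ is odd and ends at $(M-1,2)$. Step to $(M-1,1)$ and return along column $1$ to $(0,1)$.
\end{proof}

Both hypotheses serve this lemma only. Along a closed tour the parity of the coordinate sum alternates, so $M^d$ must be even; and for $d=1$, $M>2$ the point $0$ has only one neighbor.

Fix such an enumeration and put $u_k=(p_k,|p_k|^2)\in\mathbb Z^{d+1}$, where $|\cdot|$ is the Euclidean norm. The $u_k$ are distinct.

\begin{lemma}\label{lem:convex}
Let $i,j,k,l\in\mathbb Z/K$.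
\begin{enumerate}
\item[(a)] If $u_i+u_j=2u_k$, then $i=j=k$.
\item[(b)] If $u_k+2u_{k+1}=u_j+2u_l$, then $j=k$ and $l=k+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $p_i+p_j=2p_k$ and $|p_i|^2+|p_j|^2=2|p_k|^2$, so
\[
|p_i-p_j|^2=2(|p_i|^2+|p_j|^2)-|p_i+p_j|^2=4|p_k|^2-4|p_k|^2=0 .
\]
Hence $p_i=p_j$, and then $p_i=p_k$.

(b) Expanding both sides gives $2|\xi-\zeta|^2=3(|\xi|^2+2|\zeta|^2)-|\xi+2\zeta|^2$ for $\xi,\zeta\in\mathbb R^d$. By hypothesis the right side is the same for $(\xi,\zeta)=(p_k,p_{k+1})$ and for $(p_j,p_l)$. So the integer vectors $\delta=p_k-p_{k+1}$ and $\delta'=p_j-p_l$ both have length $1$, and both are $\pm$ unit vectors. The hypothesis also gives $3p_{k+1}+\delta=3p_l+\delta'$, so $\delta\equiv\delta'\pmod3$. The $2d$ vectors $\pm\mathbf e_1,\dots,\pm\mathbf e_d$ are pairwise distinct modulo $3$, because $0,1,-1$ are. Hence $\delta=\delta'$, $p_l=p_{k+1}$ and $p_j=p_k$.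
\end{proof}

Convexity alone does not give (b): on the parabola, $(4,16)+2(1,1)=(0,0)+2(3,9)$.

\subsection{A faithful labeling in a lattice}

Let $\Gamma=\mathbb Z^{d+1}\times\mathbb Z\times\mathbb Z$, with elements written $(u;y;z)$. For $k\in\mathbb Z/K$ put
\[
a_k=(u_k;1;0),\quad b_k=(u_k;2;0),\quad a_*=b_*=0,\quad c_k=(-2u_k;0;4),\quad r=(0;0;2),\quad s=(0;0;1).
\]
The $y$-coordinate of $q(i,j)$ is $3,1,2,0$ according as neither index, only $j$, only $i$, or both indices equal $*$. We call this the \emph{kind} of $(i,j)$. The sign in $c_k$ matters: with $+2u_k$, the sum \eqref{eq:TC} for $e'=(k,k)$, $e=(j,j)$, $l=j$, $\tau=\sigma$ would vanish for all $j$ and $k$.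

\begin{lemma}\label{lem:lattice}
With these parameters, the labeling \eqref{eq:labels} of $H_K$ in $\Gamma$ is faithful.
\end{lemma}

\begin{proof}
In \eqref{eq:TB} the $z$-coordinate is $-4+2(\sigma-\tau)+\tau\le-2$, and in \eqref{eq:AC} it is $4+2(\sigma-\tau')-\tau\ge1$. These sums never vanish.

Suppose that a sum \eqref{eq:AB} vanishes. Its $z$-coordinate is $2(\sigma-\tau')+(\tau'-\tau)$; parity gives $\tau=\tau'$, and then $\sigma=\tau'$. The $y$-coordinate shows that $(i,j)$ and $e$ have the same kind. If $e=(*,*)$, then $(i,j)=e$. If $e=(k,*)$, then $j=*$, $i\ne*$ and $u_i=u_k$, so $i=k$; if $e=(*,k)$, then $i=*$, $j\ne*$ and $u_j=u_k$, so $j=k$. If $e=(k,k)$, then $u_i+u_j=2u_k$ and Lemma~\ref{lem:convex}(a) gives $i=j=k$. So the triple is $\nabla_e^\sigma$.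

Suppose that a sum \eqref{eq:TC} vanishes. Its $z$-coordinate is $2(\sigma-\tau)$, so $\tau=\sigma$, and the $y$-coordinate shows that $e$ and $e'$ have the same kind. Consider the $u$-coordinates.
\begin{itemize}
\item If $e'=e=(*,*)$, then $-2u_l+2u_0=0$, so $l=0$.
\item If $e'=(k,k)$ and $e=(j,j)$, then $2u_k-2u_j-2u_l+2u_k=0$, so $u_j+u_l=2u_k$ and $j=l=k$ by Lemma~\ref{lem:convex}(a).
\item If $e'=(k,*)$ and $e=(j,*)$, or $e'=(*,k)$ and $e=(*,j)$, then $u_k-u_j-2u_l+2u_{k+1}=0$, so $j=k$ and $l=k+1$ by Lemma~\ref{lem:convex}(b).
\end{itemize}
In each case $e'=e$ and $l=\gamma(e)$, so the triple is $\Delta_e^\sigma$.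
\end{proof}

\subsection{Reduction modulo $N$}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}]
We bound the coordinates of all sums. Fix one of the $u$-coordinates; on the points $u_k$ it takes values in $[0,\nu]$, where $\nu=M-1$ for the first $d$ coordinates and $\nu=d(M-1)^2$ for the last. In this coordinate $a_i,b_j\in[0,\nu]$, $q\in[0,2\nu]$ and $c_l\in[-2\nu,0]$. In the $y$-coordinate $a_i\in[0,1]$, $b_j\in[0,2]$, $q\in[0,3]$. This gives the ranges
\[
\begin{array}{c|cccc}
 & \text{\eqref{eq:TC}} & \text{\eqref{eq:AB}} & \text{\eqref{eq:TB}} & \text{\eqref{eq:AC}}\\ \hline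
u & [-4\nu,4\nu] & [-2\nu,2\nu] & [-2\nu,5\nu] & [-4\nu,\nu]\\
y & [-3,3] & [-3,3] & [-3,5] & [-3,1]\\
z & [-2,2] & [-2,2] & [-5,-2] & [1,6]
\end{array}
\]
So every sum $v\in\Gamma=\mathbb Z^{d+3}$ satisfies $|v_i|\le\mu_i$, where $\mu_1=\dots=\mu_d=5(M-1)$, $\mu_{d+1}=5d(M-1)^2$, $\mu_{d+2}=5$, $\mu_{d+3}=6$.

Put $R_1=1$, $R_{i+1}=(2\mu_i+1)R_i$, and let $\psi\colon\Gamma\to\mathbb Z$ be the homomorphism $\psi(v)=\sum_iv_iR_i$. Since $\mu_iR_i=(R_{i+1}-R_i)/2$, we have $\sum_{i<j}\mu_iR_i=(R_j-1)/2$. Let $v\ne0$ satisfy $|v_i|\le\mu_i$ for all $i$, and let $j$ be the largest index with $v_j\ne0$. Then $|v_jR_j|\ge R_j>|\sum_{i<j}v_iR_i|$, so $\psi(v)\ne0$, and $|\psi(v)|\le(R_{d+4}-1)/2$. The hypothesis on $N$ says that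
\[
N\ge R_{d+4}=(10(M-1)+1)^d\,(10d(M-1)^2+1)\cdot11\cdot13,
\]
so $0<|\psi(v)|<N$ and $\psi(v)\not\equiv0\pmod N$. Composing the labeling of Lemma~\ref{lem:lattice} with $\psi$ and reduction modulo $N$ therefore gives a faithful labeling in $\mathbb Z_N$, and Proposition~\ref{prop:faithful} with $K=M^d$ gives the first assertion.

For the second, note that $10(M-1)+1\le10M$ and $10d(M-1)^2+1\le10dM^2$, so the hypothesis on $N$ follows from
\begin{equation}\label{eq:size}
1430\,d\,10^dM^{d+2}\le N .
\end{equation}
The box has $M^d$ points and costs $M^{d+2}$, a loss that shrinks as $d$ grows, while the factor $10^d$ grows; the two balance at $d\approx\sqrt{\log N}$. Let $d=\lfloor\sqrt{\log N}\rfloor$. For large $N$ we have $d\ge2$, and \eqref{eq:size} holds for $M=2$ because its left side is then $e^{O(\sqrt{\log N})}$. Let $M$ be the largest even integer satisfying \eqref{eq:size}. Then \eqref{eq:size} fails for $M+2\le2M$, so $(2M)^{d+2}>N/(1430\,d\,10^d)$ and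
\[
M^d\ge2^{-d}\Bigl(\frac{N}{1430\,d\,10^d}\Bigr)^{d/(d+2)}\ge\frac{N^{1-2/(d+2)}}{1430\,d\,20^d}.
\]
Here $N^{2/(d+2)}\le e^{2\sqrt{\log N}}$ since $d+2>\sqrt{\log N}$, further $20^d\le e^{3\sqrt{\log N}}$, and $1430\,d\le e^{\sqrt{\log N}}$ for large $N$. Thus $M^d\ge Ne^{-6\sqrt{\log N}}$. Since $8(2^{M^d}-1)\ge2^{M^d}$, we get $\log_2\phi(\mathbb Z_N,3)\ge M^d$.
\end{proof}

For instance, $M=6$ and $d=2$ give the explicit counterexample $N=143\cdot51^2\cdot501=186343443$, with $\phi(\mathbb Z_N,3)\ge8(2^{36}-1)>5\cdot10^{11}$.

\section{The upper bound}\label{sec:upper}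

Let $\mathcal A$ be the matrix of exponents of \eqref{eq:map}: its rows are indexed by the pairs $(i,g)$, its columns by the zero-sum tuples, and the column of $(g_1,\dots,g_n)$ has a $1$ in the rows $(i,g_i)$ and $0$ elsewhere. There are $m=N^{n-1}$ columns, each with $n$ ones. For each $i$ the rows $(i,g)$, $g\in G$, add up to the all-ones row, which gives $n-1$ independent relations among the $nN$ rows; so the rank $\rho$ of $\mathcal A$ is at most $n(N-1)+1$. Monomials $x^u,x^v$ lie in one fiber if and only if $u-v$ belongs to the lattice $\mathcal L=\ker\mathcal A\cap\mathbb Z^m$. If $\mathcal L=0$, then $I=0$ and there is nothing to prove, so let $\mathcal L\neq 0$. We reduce from arbitrary binomials to indecomposable lattice vectors, from these to vectors of minimal support, and bound the latter by determinants.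

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
\emph{Step 1: indecomposable vectors.} For $\omega\in\mathcal L$ write $\omega=\omega^+-\omega^-$ with $\omega^\pm\ge0$ of disjoint supports, and put $f_\omega=x^{\omega^+}-x^{\omega^-}\in I$. The entries of $\omega$ sum to $0$, so $f_\omega$ is homogeneous of degree $\frac12\|\omega\|_1$ if $\omega\ne0$. A decomposition $\omega=\xi+\zeta$ is \emph{conformal} if $\xi_j\zeta_j\ge0$ for all $j$; then $\omega^\pm=\xi^\pm+\zeta^\pm$, so $\|\omega\|_1=\|\xi\|_1+\|\zeta\|_1$ and
\[
f_\omega=x^{\zeta^+}f_\xi+x^{\xi^-}f_\zeta .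
\]
Call $\omega\in\mathcal L\setminus\{0\}$ \emph{indecomposable} if it has no conformal decomposition into two nonzero vectors of $\mathcal L$. By induction on $\|\omega\|_1$, the identity shows that every $f_\omega$ lies in the ideal generated by the $f_\xi$ with $\xi$ indecomposable. Since $I$ is spanned by the binomials $x^u-x^v=x^{\min(u,v)}f_{u-v}$ with $u-v\in\mathcal L$, we get $\phi(G,n)\le\max\frac12\|\omega\|_1$ over indecomposable $\omega$.

\emph{Step 2: circuits.} Let $S$ be minimal among the supports of nonzero vectors of the real kernel $\ker\mathcal A$. The kernel vectors supported in $S$ form a line, since a suitable combination of two independent ones would be nonzero with smaller support. So the columns in $S$ have rank $k=|S|-1\le\rho$. Choose $k$ rows in which these columns form a $k\times(k+1)$ matrix of rank $k$. By Cramer's rule its kernel, which is our line, is spanned by the nonzero integer vector whose entries are its $k\times k$ minors with alternating signs. Hadamard's inequality bounds the absolute value of a determinant by the product of the Euclidean lengths of its columns; here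 each length is at most $\sqrt n$, so each minor is at most $n^{\rho/2}$ in absolute value. Dividing by the greatest common divisor of the entries gives, up to sign, the unique integer vector with coprime entries on the line. These vectors are the \emph{circuits}, and each circuit has $\ell^1$-norm at most $(\rho+1)n^{\rho/2}$.

\emph{Step 3: from circuits to indecomposable vectors.} Let $\omega$ be indecomposable and let $\mathcal C$ be the set of $y\in\ker\mathcal A$ with $y_j\omega_j\ge0$ for all $j$ and $y_j=0$ whenever $\omega_j=0$. This is a polyhedral cone contained in an orthant, so it contains no line. We use two standard facts. A polyhedral cone containing no line is generated by its extreme rays, that is, by the nonzero $y\in\mathcal C$ such that $y=y'+y''$ with $y',y''\in\mathcal C$ forces $y',y''$ to be multiples of $y$. And by Carath\'eodory's theorem, a nonnegative combination of vectors in a space of dimension $\kappa$ is a nonnegative combination of at most $\kappa$ of them.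

An extreme $y$ has minimal support: if $0\ne y'\in\ker\mathcal A$ has support contained in that of $y$, then $y\pm\varepsilon y'\in\mathcal C$ for small $\varepsilon>0$, and $y=\frac12(y+\varepsilon y')+\frac12(y-\varepsilon y')$ makes $y'$ a multiple of $y$. So each extreme ray is spanned by a circuit, and $\omega=\sum_i\theta_i\omega_i$ with $\theta_i>0$ and at most $m-\rho$ circuits $\omega_i\in\mathcal C$. If some $\theta_i\ge1$, then $\omega-\omega_i\in\mathcal C\cap\mathcal L$, the decomposition $\omega=\omega_i+(\omega-\omega_i)$ is conformal, and indecomposability gives $\omega=\omega_i$. Otherwise $\|\omega\|_1\le\sum_i\|\omega_i\|_1$. In both cases $\|\omega\|_1\le m(\rho+1)n^{\rho/2}$.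

Since $\rho+1\le n(N-1)+2\le nN$ for $n\ge2$, Steps 1--3 give
\[
\phi(G,n)\le\tfrac12\,m(\rho+1)\,n^{\rho/2}\le\tfrac12\,N^{n-1}\cdot nN\cdot n^{nN/2}.
\]
For $n=3$ this reads $\log_2\phi(G,3)\le(\frac32\log_23)N+3\log_2N+\log_2\frac32$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DM}
Maria Donten-Bury and Mateusz Michalek, \emph{Phylogenetic invariants for group-based models}, arXiv:1011.3236 (2010).

\end{thebibliography}
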